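\title{Products with minimal sets and the conformal dimension of subsets of the line}

\begin{abstract}
A metric space is minimal for conformal dimension if no quasisymmetric map lowers its Hausdorff dimension. We prove that a set $E\subset\mathbb{R}$ of Hausdorff dimension $1$ is minimal if and only if $E\times Y$ is minimal for every nonempty compact metric space $Y$. No regularity of $E$ is assumed. The result follows from a lower bound for the Hausdorff dimension of a quasisymmetric image of $X\times Y$ in terms of the images of the fibers $X\times\{y\}$, the Hausdorff dimension of $Y$ and the packing dimension of $X$. The equivalence holds for every space whose Hausdorff and packing dimensions are equal, positive and finite, and an example shows that this equality cannot be relaxed.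
\end{abstract}

\section{Minimal spaces and their products}\label{sec:intro}

Let $\eta:[0,\infty)\to[0,\infty)$ be a homeomorphism. An injective map $f$ from a metric space $(X,d)$ to a metric space $Z$, whose distance we write as $|\cdot-\cdot|$, is \emph{$\eta$-quasisymmetric} if for all distinct $x,y,z\in X$ and all $t>0$,
\[
\frac{d(x,y)}{d(y,z)}\le t\quad\Longrightarrow\quad\frac{|f(x)-f(y)|}{|f(y)-f(z)|}\le\eta(t).
\]
It is \emph{quasisymmetric} if this holds for some $\eta$. The condition controls ratios of distances measured from a common point $y$ and says nothing about the distances themselves, so such a map may change the Hausdorff dimension $\dim_H$. A quasisymmetric map is continuous: if $x_n\to y$, $x_n\ne y$, fix $z\ne y$ and use $\eta(d(x_n,y)/d(y,z))\to\eta(0)=0$. The \emph{conformal dimension} of $X$ is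
\[
\dim_C X=\inf_f\dim_H f(X),
\]
where $f$ runs over all quasisymmetric maps from $X$ to arbitrary metric spaces. The identity map gives $\dim_C X\le\dim_H X$, and $X$ is called \emph{minimal} if $\dim_C X=\dim_H X$. Two examples show the two extremes.

\begin{example}[Connected sets resist]\label{ex:connected}
Let $\Gamma\subset Z$ be connected and $z_0,z_1\in\Gamma$. Every countable cover $\{U_i\}$ of $\Gamma$ satisfies
\begin{equation}\label{eq:length}
\sum_i\operatorname{diam}U_i\ge|z_0-z_1| .
\end{equation}
Indeed, $\varphi(z)=|z-z_0|$ does not increase diameters and $\varphi(\Gamma)$ is a connected subset of $\mathbb{R}$ containing $0$ and $|z_0-z_1|$, so the sets $\varphi(U_i)$ cover an interval of length $|z_0-z_1|$. Hence a connected set with two points has $\dim_H\ge1$. If $X$ contains a copy of $[0,1]$, every quasisymmetric image of $X$ contains such a set, so $\dim_C X\ge1$. In particular $[0,1]$ is minimal.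
\end{example}

\begin{example}[Powers of the metric]\label{ex:power}
Let $p>0$ and suppose that $d^p$ is a metric on $X$. The identity $(X,d)\to(X,d^p)$ is $t^p$-quasisymmetric. It raises all diameters to the power $p$, so $\dim_H(X,d^p)=\dim_H(X,d)/p$. For $p\le1$ the function $d^p$ is always a metric, because $(\alpha+\beta)^p\le\alpha^p+\beta^p$. If $d$ is an \emph{ultrametric}, that is, $d(x,z)\le\max\{d(x,y),d(y,z)\}$, then $d^p$ is an ultrametric for every $p>0$. Letting $p\to\infty$, we see that an ultrametric space of finite Hausdorff dimension has conformal dimension $0$.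
\end{example}

By a theorem of Kovalev, $\dim_H X<1$ implies $\dim_C X=0$. A minimal subset of $\mathbb{R}$ therefore has dimension $0$ or $1$.

Products carry the metric $\max\{d_X,d_Y\}$. Any other standard product metric is bi-Lipschitz equivalent to it; this changes neither Hausdorff dimensions nor the class of quasisymmetric maps (replace $\eta(t)$ by $\eta(L^2t)$ for an $L$-bi-Lipschitz change), so it does not affect minimality. What happens when a rigid factor is multiplied by a flexible one?

\begin{example}[Shrinking one factor]\label{ex:onefactor}
Let $(Y,\rho)$ be an ultrametric space without isolated points and let $p>1$. The identity map from $[0,1]\times Y$ with the metric $\max\{|x-x'|,\rho\}$ to the same set with the metric $\max\{|x-x'|,\rho^p\}$ shrinks $Y$ and keeps each fiber $[0,1]\times\{y\}$ as it is. It is a homeomorphism and a product of two quasisymmetric maps, but it is not quasisymmetric: if $\rho(y,y')=r<1$, the points $(r,y)$ and $(0,y')$ are both at distance $r$ from $(0,y)$, while in the image the ratio of these distances is $r^{1-p}$, which is unbounded as $r\to0$.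
\end{example}

So a quasisymmetric map of $X\times Y$ has to scale the two directions comparably at each point and each scale. It can shrink $Y$ only by shrinking the fibers $X\times\{y\}$ as well, and if $X$ resists shrinking, one expects the product to resist too. This leads to the following question, posed in \cite{Hak}.

\medskip
\noindent\textbf{Question.} \emph{Let $E\subset\mathbb{R}$ with $\dim_H E=1$. Is it true that $E\times Y$ is minimal for every nonempty compact metric space $Y$ if and only if $E$ is minimal?}
\medskip

One direction is the case where $Y$ is a point. Dimension $0$ has to be excluded: a point is minimal, but its product with an ultrametric space of positive finite dimension is not, by Example~\ref{ex:power}. The other direction is known under a measure hypothesis: if $E\subset\mathbb{R}$ is minimal and supports a finite Borel measure $\lambda$ such that, for every $\varepsilon>0$, one has $r^{1+\varepsilon}\lesssim\lambda(E\cap B(x,r))\lesssim r^{1-\varepsilon}$ for all $x\in E$ and $0<r\le\operatorname{diam}E$, with constants depending on $\varepsilon$, then $E\times Y$ is minimal for every nonempty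 compact $Y$.

Without such a measure there is reason for doubt. Minimality says that the image of each fiber has dimension at least $1$. It does not say which part of $E$ carries this dimension, that part may depend on the fiber, and it may differ from the part of $E$ that makes $E\times Y$ large. For general metric spaces this last possibility does occur (Theorem~\ref{thm:sharp}). On the line it does not.

\begin{theorem}\label{thm:line}
Let $E\subset\mathbb{R}$ with $\dim_H E=1$. Then $E\times Y$ is minimal for every nonempty compact metric space $Y$ if and only if $E$ is minimal.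
\end{theorem}

The set $E$ need not be closed, Borel or uniformly perfect, and it need not support any special measure. The only property of the line that enters is the count of separated points: an interval of length $1$ contains at most $1+1/\delta$ points at mutual distance more than $\delta$. This count is what the packing dimension $\dim_P$ records (Section~\ref{sec:dim}), and it appears in the inequality behind Theorem~\ref{thm:line}. We use the convention $0\cdot\infty=0$.

\begin{theorem}\label{thm:ineq}
Let $X$ be a metric space with $0<\dim_P X<\infty$, let $Y$ be a nonempty compact metric space, let $F:X\times Y\to Z$ be quasisymmetric, and put $a=\inf_{y\in Y}\dim_H F(X\times\{y\})$. Then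
\[
\dim_H F(X\times Y)\ \ge\ a\Bigl(1+\frac{\dim_H Y}{\dim_P X}\Bigr).
\]
Consequently $\dim_C(X\times Y)\ge\dim_C X\,\bigl(1+\dim_H Y/\dim_P X\bigr)$.
\end{theorem}

The bound can be read as $a+(a/\dim_P X)\dim_H Y$: the fibers keep the fraction $a/\dim_P X$ of the packing dimension of $X$, and the $Y$ direction keeps at least the same fraction of $\dim_H Y$.

\begin{theorem}\label{thm:equiv}
Let $X$ be a metric space with $\dim_H X=\dim_P X\in(0,\infty)$. Then $X\times Y$ is minimal for every nonempty compact metric space $Y$ if and only if $X$ is minimal.
\end{theorem}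

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(1)] Equality can hold in Theorem~\ref{thm:ineq}.
\item[(2)] For every $P>1$ there are compact metric spaces $X,Y$ with $X$ minimal, $\dim_H X=1$, $\dim_P X=P$, such that $X\times Y$ is not minimal. So in Theorem~\ref{thm:equiv} the hypothesis $\dim_H X=\dim_P X$ cannot be relaxed to $\dim_P X\le\dim_H X+\kappa$ for any $\kappa>0$.
\end{enumerate}
\end{theorem}

\section{Hausdorff and packing dimension}\label{sec:dim}

Balls $B(x,r)$ are closed, and $\mathbb{N}=\{1,2,\dots\}$. For $s>0$ the Hausdorff measure of a subset $W$ of a metric space is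
\[
\mathcal{H}^s(W)=\lim_{\delta\to0}\ \inf\Bigl\{\sum_i(\operatorname{diam}U_i)^s:\ W\subset\bigcup_iU_i,\ \operatorname{diam}U_i<\delta\Bigr\},
\]
with the infimum over countable covers by arbitrary sets, and $\dim_H W=\inf\{s>0:\mathcal{H}^s(W)=0\}$. Singletons contribute $0$ to the sum. The function $\mathcal{H}^s$ is countably subadditive on all subsets, so $\dim_H\bigcup_jW_j=\sup_j\dim_H W_j$ for countable unions, with no measurability assumption. If $s<\dim_H W$ then $\mathcal{H}^s(W)>0$, and if $s>\dim_H W$ then $\mathcal{H}^s(W)=0$.

A set is \emph{$\delta$-separated} if its distinct points are at distance more than $\delta$. For a nonempty totally bounded set $A$ let $N(A,\delta)<\infty$ be the largest cardinality of a $\delta$-separated subset of $A$. The upper box dimension of $A$ is $\limsup_{\delta\to0}\log N(A,\delta)/\log(1/\delta)$. The \emph{packing dimension} $\dim_P X$ is the infimum of all $Q$ for which $X=\bigcup_{j\in\mathbb{N}}X_j$ with each $X_j$ totally bounded and of upper box dimension less than $Q$. Thus for each $Q>\dim_P X$ there are nonempty bounded sets $X_j$ covering $X$ and integers $k_j$ with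
\begin{equation}\label{eq:count}
N(X_j,2^{-k})\le2^{kQ}\qquad\text{for all }k\ge k_j .
\end{equation}
We use \eqref{eq:count} through one remark: if $A\subset X_j$ and $k\ge k_j$, a maximal $2^{-k}$-separated subset $S$ of $A$ has at most $2^{kQ}$ points, and the balls $B(x,2^{-k})$, $x\in S$, cover $A$, since an uncovered point could be added to $S$. The definition also shows that $\dim_P$ is monotone under inclusion and that $\dim_P(A\cup A')=\max\{\dim_P A,\dim_P A'\}$. Hausdorff dimension may choose its scales, whereas \eqref{eq:count} holds at \emph{every} small scale. This is why packing dimension appears whenever the scale is dictated by something else, as in the next lemma, where a cover of $Y$ dictates it.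

\begin{lemma}\label{lem:upper}
For nonempty metric spaces $X$ and $Y$, $\dim_H(X\times Y)\le\dim_P X+\dim_H Y$. In particular, taking for $Y$ a point, $\dim_H X\le\dim_P X$.
\end{lemma}

\begin{proof}
We may assume that both terms are finite. Let $Q>\dim_P X$, $u>\dim_H Y$, take $X_j,k_j$ as in \eqref{eq:count}, and fix $j$. Let $\tau>0$ and $0<\theta\le2^{-k_j}$. Since $\mathcal{H}^u(Y)=0$, there is a cover of $Y$ by sets $V_i$, $i\in\mathbb{N}$, with $\operatorname{diam}V_i<\theta$ and $\sum_i(\operatorname{diam}V_i)^u<\tau/2$. Choose $v_i>0$ with $\operatorname{diam}V_i\le v_i\le\theta$ and $v_i^u\le(\operatorname{diam}V_i)^u+2^{-i-1}\tau$, so that $\sum_iv_i^u<\tau$. Let $k=k(i)$ be the integer with $2^{-k-1}<v_i\le2^{-k}$; then $k\ge k_j$. Cover $X_j$ by at most $2^{kQ}\le v_i^{-Q}$ balls $B$ of radius $2^{-k}$. The sets $B\times V_i$ have diameter at most $2\cdot2^{-k}<4v_i\le4\theta$, they cover $X_j\times Y$ as $i$ and $B$ vary, and the sum of their diameters to the power $Q+u$ is at most $\sum_iv_i^{-Q}(4v_i)^{Q+u}\le4^{Q+u}\tau$. Hence $\mathcal{H}^{Q+u}(X_j\times Y)=0$ for each $j$, so $\dim_H(X\times Y)\le Q+u$.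
\end{proof}

Lower bounds require a measure on $Y$ that sees its dimension.

\begin{lemma}[Frostman's lemma; Howroyd 1995, {\cite[Theorem 8.17]{Mat}}]\label{lem:frostman}
If $Y$ is a compact metric space and $\mathcal{H}^\sigma(Y)>0$ with $\sigma>0$, there are a Borel probability measure $\nu$ on $Y$ and $C<\infty$ with
\begin{equation}\label{eq:frostman}
\nu(B(y,r))\le Cr^\sigma\qquad\text{for all }y\in Y,\ r>0 .
\end{equation}
\end{lemma}

\begin{example}[Cantor spaces]\label{ex:cantor}
Let $P>0$. On $\Omega=\{0,1\}^{\mathbb{N}}$ put $\rho(\omega,\omega')=2^{-(n-1)/P}$, where $n$ is the first index at which $\omega$ and $\omega'$ differ. This is an ultrametric of diameter $1$ that induces the compact product topology. A \emph{cylinder of length $m$} is the set of sequences with prescribed first $m$ coordinates; there are $2^m$ of them, each of diameter $2^{-m/P}$. We claim that $\dim_H\Omega=\dim_P\Omega=P$. If $2^{-m/P}\le\delta<2^{-(m-1)/P}$, a $\delta$-separated set has at most one point in each cylinder of length $m$, so $N(\Omega,\delta)\le2^m<2\delta^{-P}$ and $\dim_P\Omega\le P$. Let $\nu$ be the fair coin measure, which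 gives mass $2^{-m}$ to each cylinder of length $m$ and no mass to points. A set with two or more points has diameter $2^{-m/P}$ for some $m\ge0$ and lies in a cylinder of length $m$, whose mass is $2^{-m}=(2^{-m/P})^P$. So every countable cover of $\Omega$ has $\sum_i(\operatorname{diam}U_i)^P\ge\nu(\Omega)=1$, and $\dim_H\Omega\ge P$. Lemma~\ref{lem:upper} closes the chain $P\le\dim_H\Omega\le\dim_P\Omega\le P$.
\end{example}

\section{A model case: an interval and a cover by boxes}\label{sec:model}

Take $X=[0,1]$ and $Y=\Omega$ with $P=1$. Theorem~\ref{thm:ineq} predicts that quasisymmetric images of $[0,1]\times\Omega$ have dimension at least $2$, although $\dim_C\Omega=0$. We show the mechanism with the exponent $3/2$ in place of $2$ and for covers of a special shape. A \emph{box} of side $r=2^{-k}$ is a set $I\times V$, where $I\subset[0,1]$ is a closed dyadic interval of length $2^{-k}$ and $V$ is a cylinder of length $k$, so that $\operatorname{diam}V=\nu(V)=r$.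

Let $F:[0,1]\times\Omega\to Z$ be continuous and injective, and let $L=\min_y|F(0,y)-F(1,y)|>0$. We claim that if $3\cdot2^{-n}\le L$, there is no cover of $[0,1]\times\Omega$ by boxes $I_i\times V_i$ of sides $r_i\le2^{-n}$ whose images have diameters $D_i$ with $\sum_iD_i^{3/2}<2^{-n}$. Suppose there is one.

\emph{Averaging.} A box of side $r_i$ meets only a proportion $r_i$ of the fibers, so on the fibers that it does meet it can be charged $r_i^{-1}$ times its cost. Put $g(y)=\sum_i\mathbf{1}_{V_i}(y)D_i^{3/2}r_i^{-1}$. Then $\int g\,d\nu=\sum_iD_i^{3/2}<2^{-n}$, so $g(y)<2^{-n}$ for some $y$. Fix this $y$ and let $f=F(\cdot,y)$. The intervals $I_i$ with $y\in V_i$ cover $[0,1]$, and $\operatorname{diam}f(I_i)\le D_i$.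

\emph{Wide boxes.} If $D_i\ge r_i^2$, then $r_i^{-1}\ge D_i^{-1/2}$ and so $D_i\le D_i^{3/2}r_i^{-1}$. The sets $f(I_i)$ coming from such boxes have total diameter at most $g(y)<2^{-n}$.

\emph{Compressed boxes.} If $D_i<r_i^2$, the sum $g(y)$ gives no control, but none is needed. Such a box gives a dyadic interval $I$ of length $2^{-k}\le2^{-n}$ with $\operatorname{diam}f(I)<4^{-k}$, and there are only $2^k$ dyadic intervals of length $2^{-k}$. Counting each interval once, we get total diameter at most $\sum_{k\ge n}2^k4^{-k}=2\cdot2^{-n}$.

So the connected set $f([0,1])$ is covered by sets of total diameter less than $3\cdot2^{-n}\le L\le|f(0)-f(1)|$, which contradicts \eqref{eq:length}.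

The same computation works for any exponent $s\in(1,2)$ with the threshold $D_i\ge r_i^\beta$, provided that $\beta>1$, so that the compressed sum $\sum_k2^{k(1-\beta)}$ converges, and $s-1/\beta\le1$, so that $D_i\le D_i^sr_i^{-1}$ for wide boxes. Both conditions can be met exactly when $s<2$. In general, $X$ has $2^{kQ}$ points at scale $2^{-k}$, the measure $\nu$ has exponent $\sigma$, and the fiber is tested with $\mathcal{H}^u$. The two conditions become
\begin{equation}\label{eq:beta}
\beta u>Q,\qquad s-\frac{\sigma}{\beta}\le u ,
\end{equation}
and they are compatible when $s<u(1+\sigma/Q)$. This is the formula of Theorem~\ref{thm:ineq}.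

Quasisymmetry was not used, because the shape of the boxes did its work. For the map of Example~\ref{ex:onefactor} with $Y=\Omega$ and $p>2$, the image has dimension at most $1+1/p<3/2$ by Lemma~\ref{lem:upper} and Examples~\ref{ex:power} and~\ref{ex:cantor}; there a ball of radius $r^p$ in the image has as preimage a tall thin set of height about $r$ and width about $r^p$, far from a box. For an arbitrary cover, then, quasisymmetry has to supply two things that we assumed: that the preimage of a covering set behaves like a box, and that it is small.

\section{Slicing a quasisymmetric image of a product}\label{sec:slice}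

The preimage $A$ of a covering set may meet a fiber in a single point $q$ and have all its extent in the $Y$ direction. The first lemma says that the image of $A$ nevertheless controls the image of a whole ball around $q$ of radius comparable to $\operatorname{diam}A$, and hence a piece of the fiber of that size.

\begin{lemma}\label{lem:round}
Let $F:W\to Z$ be $\eta$-quasisymmetric and $H=\max\{1,\eta(1)\}$. If $A\subset W$ has diameter $r\in(0,\infty)$ and $q\in A$, then $\operatorname{diam}F(B(q,r/3))\le2H\operatorname{diam}F(A)$.
\end{lemma}

\begin{proof}
Since $r\le2\sup_{p\in A}d(q,p)$, there is $p\in A$ with $d(q,p)\ge r/3$. Let $w\in B(q,r/3)$, so $d(w,q)\le d(q,p)$. If $w,q,p$ are distinct, quasisymmetry with $t=1$ gives $|F(w)-F(q)|\le\eta(1)|F(q)-F(p)|$. If $w=q$ the left side is $0$, and if $w=p$ it equals $|F(q)-F(p)|$. In all cases $|F(w)-F(q)|\le H\operatorname{diam}F(A)$.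
\end{proof}

The compressed part of a fiber is paid for by the tail of a convergent series, so we need to know that only small scales occur. We can make the covering sets small in the target; the second lemma transfers this to the source, uniformly near a bounded set.

\begin{lemma}\label{lem:small}
Let $F:W\to Z$ be $\eta$-quasisymmetric and let $M\subset W$ be nonempty and bounded. For every $\delta>0$ there is $c_\delta>0$ such that $|F(q)-F(p)|\ge c_\delta$ whenever $q\in M$, $p\in W$ and $d(q,p)\ge\delta$.
\end{lemma}

\begin{proof}
If $W$ is a point there is nothing to prove. Otherwise fix distinct $w_0,w_1\in W$, put $\ell=\frac12|F(w_0)-F(w_1)|>0$, and let $\Delta\in(0,\infty)$ bound $d(q,w_0)$ and $d(q,w_1)$ for all $q\in M$. Let $q,p$ be as in the statement. By the triangle inequality one of $w_0,w_1$, call it $w$, satisfies $|F(w)-F(q)|\ge\ell$; in particular $w\ne q$. If $p=w$, then $|F(q)-F(p)|\ge\ell$. Otherwise $w,q,p$ are distinct and $d(w,q)/d(q,p)\le\Delta/\delta$, so $\ell\le|F(w)-F(q)|\le\eta(\Delta/\delta)|F(q)-F(p)|$. Take $c_\delta=\min\{\ell,\ell/\eta(\Delta/\delta)\}$.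
\end{proof}

\begin{proposition}\label{prop:slice}
Let $X$ be a nonempty metric space, $\dim_P X<Q<\infty$, and let $Y$ be a compact metric space with a Borel probability measure $\nu$ satisfying \eqref{eq:frostman} for some $\sigma>0$. Let $F:X\times Y\to Z$ be quasisymmetric and let $s>0$ satisfy $\mathcal{H}^s(F(X\times Y))=0$. Then for $\nu$-almost every $y\in Y$,
\[
\dim_H F(X\times\{y\})\le\frac{sQ}{Q+\sigma}.
\]
\end{proposition}

\begin{proof}
Let $F$ be $\eta$-quasisymmetric, $H=\max\{1,\eta(1)\}$, and fix $X_j,k_j$ as in \eqref{eq:count}.

\emph{Step 1: averaging.} For each $n\in\mathbb{N}$ choose a countable cover of $F(X\times Y)$ by nonempty sets $U_i^n\subset F(X\times Y)$ whose diameters $D_i^n$ satisfy $D_i^n<2^{-n}$ and $\sum_i(D_i^n)^s<2^{-n}$. Let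
\[
A_i^n=F^{-1}(U_i^n),\qquad r_i^n=\operatorname{diam}A_i^n\in[0,\infty],\qquad T_i^n=\overline{\pi_Y(A_i^n)},
\]
where $\pi_Y$ is the projection to $Y$. The shadow $T_i^n$ replaces the side $V_i$ of a box; we take the closure because $A_i^n$ is an arbitrary set and its projection need not be measurable. Since $F$ is injective, $r_i^n=0$ exactly when $U_i^n$ is a singleton, that is, when $D_i^n=0$. The projection does not increase distances, so $\operatorname{diam}T_i^n\le r_i^n$. If $0<r_i^n<\infty$, then $T_i^n$ lies in a ball of radius $r_i^n$ about any of its points, and $\nu(T_i^n)\le C(r_i^n)^\sigma$. The Borel function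
\[
g_n(y)=\sum_{i:\ 0<r_i^n<\infty}\mathbf{1}_{T_i^n}(y)\,(D_i^n)^s\,(r_i^n)^{-\sigma}
\]
therefore satisfies $\int g_n\,d\nu\le C\sum_i(D_i^n)^s\le C2^{-n}$. Hence $\int\sum_ng_n\,d\nu<\infty$, and $g_n(y)\to0$ for $\nu$-almost every $y$. Fix such a $y$ and put $f(x)=F(x,y)$.

Let $u>sQ/(Q+\sigma)$, that is, $s-\sigma u/Q<u$. At $\beta=Q/u$ the second inequality of \eqref{eq:beta} holds strictly, so a slightly larger $\beta$ satisfies both inequalities; fix it and put $c=6^{-\beta}/(2H)$. We show that $\mathcal{H}^u(f(X_j))=0$ for each $j$. By countable subadditivity this gives $\dim_H f(X)\le u$, and the proposition follows as $u\downarrow sQ/(Q+\sigma)$. Fix $j$ and an integer $K\ge k_j$.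

\emph{Step 2: compressed points are cheap.} There is no dyadic grid in $X$, so we define compression at points and count with separated sets. For $k\ge K$ let
\[
\Gamma_k=\{x\in X_j:\ \operatorname{diam}f(B(x,2^{-k}))<2^{-k\beta}\},
\]
where the ball is taken in $X$, and let $S_k$ be a maximal $2^{-k}$-separated subset of $\Gamma_k$. It has at most $2^{kQ}$ points, and the balls $B(x,2^{-k})$, $x\in S_k$, cover $\Gamma_k$. The centers belong to $\Gamma_k$, so the sets $f(B(x,2^{-k}))$, $k\ge K$, $x\in S_k$, have diameters less than $2^{-K\beta}$. They cover $f(\bigcup_{k\ge K}\Gamma_k)$, and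
\begin{equation}\label{eq:tail}
\sum_{k\ge K}\sum_{x\in S_k}\bigl(\operatorname{diam}f(B(x,2^{-k}))\bigr)^u\le\sum_{k\ge K}2^{k(Q-\beta u)}=:\tau_K .
\end{equation}
Since $\beta u>Q$, we have $\tau_K\to0$ as $K\to\infty$.

\emph{Step 3: the dichotomy.} The set $M=X_j\times Y$ is bounded. Apply Lemma~\ref{lem:small} with $\delta=2^{-K}$ and let $n$ satisfy $2^{-n}<c_\delta$. Let $x\in X_j$, let $U=U_i^n$ contain $f(x)$, and write $A,r,D,T$ for $A_i^n,r_i^n,D_i^n,T_i^n$. Then $q=(x,y)\in A\cap M$ and $y\in T$. Every $p\in A$ has $|F(q)-F(p)|\le D<c_\delta$, hence $d(q,p)<\delta$, and so $r\le2\delta<\infty$. Call $U$ \emph{wide} if $r>0$ and $D\ge cr^\beta$. We claim that if $U$ is neither a singleton nor wide, then $x\in\Gamma_k$ for some $k\ge K$. In this case $r>0$ and $D<cr^\beta$. Let $k$ be the integer with $2^{-k}\le r/3<2^{-k+1}$. Then $2^{-k}\le2\delta/3<2^{-K}$, so $k>K$. Since $B(x,2^{-k})\times\{y\}\subset B(q,r/3)$, Lemma~\ref{lem:round} gives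
\[
\operatorname{diam}f(B(x,2^{-k}))\le2HD<2Hcr^\beta=(r/6)^\beta<2^{-k\beta},
\]
which is the claim.

\emph{Step 4: wide sets are paid for by $g_n$.} Let $U_i^n$ be wide and meet $f(X_j)$. Then $0<D<1$, and $u\ge s-\sigma/\beta$ by \eqref{eq:beta}, so
\[
D^u\le D^{s}D^{-\sigma/\beta}\le D^s(cr^\beta)^{-\sigma/\beta}=c^{-\sigma/\beta}D^sr^{-\sigma}.
\]
As $0<r<\infty$ and $y\in T$, the product $D^sr^{-\sigma}$ is the $i$-th term of $g_n(y)$.

By Step 3, $f(X_j)$ is covered by the singletons among the $U_i^n$, the wide sets $U_i^n$ that meet $f(X_j)$, and the sets of Step 2. All have diameter less than $\max\{2^{-n},2^{-K\beta}\}$. Singletons contribute nothing because $u>0$, so by Step 4 and \eqref{eq:tail} the sum of the $u$-th powers of the diameters is at most $c^{-\sigma/\beta}g_n(y)+\tau_K$. The constant $c$ depends on neither $n$ nor $K$. Letting $n\to\infty$ and then $K\to\infty$ gives $\mathcal{H}^u(f(X_j))=0$.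
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ineq}]
If $\dim_H Y=0$, the bound is $\dim_H F(X\times Y)\ge a$, which holds because $F(X\times Y)$ contains $F(X\times\{y\})$ for some $y$. If $\dim_H F(X\times Y)=\infty$ there is nothing to prove. Otherwise let $0<\sigma<\dim_H Y$, $\dim_P X<Q<\infty$ and $\dim_H F(X\times Y)<s<\infty$. Then $\mathcal{H}^\sigma(Y)>0$, so Lemma~\ref{lem:frostman} provides $\nu$, and Proposition~\ref{prop:slice} provides a point $y$ with $a\le\dim_H F(X\times\{y\})\le sQ/(Q+\sigma)$. Thus $s\ge a(1+\sigma/Q)$. Let $s\downarrow\dim_H F(X\times Y)$, $Q\downarrow\dim_P X$ and $\sigma\uparrow\dim_H Y$, where the last limit may be $\infty$.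

For the second claim, each map $x\mapsto F(x,y)$ is quasisymmetric on $X$, since $x\mapsto(x,y)$ is an isometric embedding. Hence $a\ge\dim_C X$, and we take the infimum over $F$.
\end{proof}

\begin{remark}[Where the hypotheses are used]\label{rem:hyp}
Compactness of $Y$ gives Frostman's measure and the boundedness of $X_j\times Y$. The bound $\dim_P X<Q$ enters only in \eqref{eq:tail}; the scales $k$ are chosen by the covers $\{U_i^n\}$, so the count \eqref{eq:count} is needed at all of them. Positivity of $\dim_P X$ makes the quotient in the statement meaningful. Quasisymmetry enters only through Lemmas~\ref{lem:round} and~\ref{lem:small}; the thin sets at the end of Section~\ref{sec:model} violate Lemma~\ref{lem:round}, and for that homeomorphism $a=1$ while the image has dimension less than $2$. No measure on $X$ and no measurability of $X$ is needed, because on the fiber we only build covers.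
\end{remark}

\section{Minimal products}\label{sec:minimal}

Theorem~\ref{thm:ineq} bounds $\dim_C(X\times Y)$ from below and Lemma~\ref{lem:upper} bounds $\dim_H(X\times Y)$ from above, both in terms of $\dim_P X$. The two bounds meet when $\dim_C X=\dim_P X$.

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
If $X\times Y$ is minimal for every nonempty compact $Y$, take for $Y$ a point. Conversely, let $X$ be minimal, so that $\dim_C X=\dim_H X=\dim_P X=:Q\in(0,\infty)$. For every nonempty compact $Y$,
\[
\dim_C(X\times Y)\ge Q\Bigl(1+\frac{\dim_H Y}{Q}\Bigr)=Q+\dim_H Y\ge\dim_H(X\times Y)\ge\dim_C(X\times Y).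
\]
All terms are equal (to $\infty$, if $\dim_H Y=\infty$), so $X\times Y$ is minimal.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:line}]
The nonempty sets among $E\cap[n,n+1]$, $n\in\mathbb{Z}$, cover $E$ and satisfy $N(E\cap[n,n+1],\delta)\le1+1/\delta$, so they have upper box dimension at most $1$ and $\dim_P E\le1$. With Lemma~\ref{lem:upper}, $1=\dim_H E\le\dim_P E\le1$. Apply Theorem~\ref{thm:equiv}.
\end{proof}

\section{Sharpness}\label{sec:sharp}

\subsection{Equality in the inequality}

A power of the metric multiplies all Hausdorff dimensions by the same factor, which is the situation that the form of Theorem~\ref{thm:ineq} describes.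

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(1)]
Let $X,Y$ be nonempty compact metric spaces with $\dim_H X=\dim_P X=Q\in(0,\infty)$ and $\dim_H Y<\infty$, and let $d$ be the product metric. Then $\dim_H(X\times Y)=Q+\dim_H Y$. The upper bound is Lemma~\ref{lem:upper}. The lower bound is the inequality $\dim_H(X\times Y)\ge\dim_H X+\dim_H Y$ of \cite{How}; here it also follows from Theorem~\ref{thm:ineq} applied to the identity map. Let $p>0$ be such that $d^{1/p}$ is a metric and let $F$ be the identity $(X\times Y,d)\to(X\times Y,d^{1/p})$. By Example~\ref{ex:power}, $F$ is quasisymmetric, every fiber has an image of dimension $pQ$, so $a=pQ$, and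
\[
\dim_H F(X\times Y)=p\,(Q+\dim_H Y)=a\Bigl(1+\frac{\dim_H Y}{\dim_P X}\Bigr).
\]
This applies to $X=[0,1]$, every such $Y$ and every $p\ge1$. If $X$ and $Y$ are ultrametric, for instance Cantor spaces, then $d$ is an ultrametric and every $p>0$ is allowed, so equality holds with any prescribed $a>0$.
\end{proof}

In the ultrametric case with $p<1$ and $\dim_H Y>0$ the image has dimension $p(Q+\dim_H Y)<a+\dim_H Y$, so the additive bound $a+\dim_H Y$ that one might first guess is false.

\subsection{A minimal space with a nonminimal product}

We build $X$ from two pieces with separate roles. An interval makes $X$ minimal. An ultrametric piece of Hausdorff dimension $0$ does not disturb this, but its product with a suitable $Y$, also of dimension $0$, has dimension $P>1$ and can be shrunk by a power of the metric. Two sets of dimension $0$ have a large product if they take turns: each branches fully over long ranges of scales where the other does not branch at all. By Lemma~\ref{lem:upper} this forces the ultrametric piece to have packing dimension at least $P$, so the piece cannot be placed in $\mathbb{R}$.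

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(2)]
Let $P>1$ and let $(\Omega,\rho)$ be the Cantor space of Example~\ref{ex:cantor}. Let $1=n_0<n_1<\cdots$ be integers with $n_{j+1}/n_j\to\infty$, for instance $n_j=2^{j^2}$, and put
\[
S=\mathbb{N}\cap\bigcup_{j\ge0}[n_{2j},n_{2j+1}),\qquad S'=\mathbb{N}\setminus S=\mathbb{N}\cap\bigcup_{j\ge0}[n_{2j+1},n_{2j+2}).
\]
For $T\subset\mathbb{N}$ let $\Omega_T=\{\omega\in\Omega:\omega_n=0\text{ for all }n\notin T\}$, a closed subset of $\Omega$. Put $Y=\Omega_{S'}$.

\emph{Both $\Omega_S$ and $Y$ have Hausdorff dimension $0$.} Each of the two sets has infinitely many indices $l$ (odd $l$ for $\Omega_S$, even $l$ for $Y$) such that the coordinates in $[n_l,n_{l+1})$ vanish on it. For such $l$ the first $n_{l+1}-1$ coordinates are determined by the first $n_l-1$, so the set is covered by at most $2^{n_l}$ cylinders of diameter $2^{-(n_{l+1}-1)/P}$. For $u>0$ the sum of the $u$-th powers of the diameters is at most $2$ to the power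
\[
n_l-\frac{u}{P}(n_{l+1}-1)=n_{l+1}\Bigl(\frac{n_l}{n_{l+1}}-\frac uP\Bigr)+\frac uP\ \longrightarrow\ -\infty ,
\]
so $\mathcal{H}^u$ of the set is $0$.

\emph{The product $\Omega_S\times Y$ is isometric to $\Omega$.} Since $S$ and $S'$ partition $\mathbb{N}$, the map $(\omega,\omega')\mapsto\omega+\omega'$ is a bijection onto $\Omega$. Two sums first differ at the smaller of the indices at which the first and the second components first differ, so their distance is the maximum of the two distances. Thus $\Omega_S\times Y$ is ultrametric of Hausdorff dimension $P$. Lemma~\ref{lem:upper} and monotonicity give $P\le\dim_P\Omega_S+\dim_H Y=\dim_P\Omega_S\le\dim_P\Omega=P$, so $\dim_P\Omega_S=P$.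

\emph{Gluing.} If two metric spaces have diameter at most $1$, their disjoint union, with distance $1$ between points of different pieces, is a metric space. In a triangle with vertices in both pieces, two sides equal $1$ and the third is at most $1$, so all three triangle inequalities hold. Let $X=[0,1]\sqcup\Omega_S$ be glued in this way. It is compact, $\dim_H X=\max\{1,0\}=1$ and $\dim_P X=\max\{1,P\}=P$. By Example~\ref{ex:connected}, $\dim_C X\ge1$, so $X$ is minimal.

\emph{The product is not minimal.} We have $X\times Y=W_1\sqcup W_2$ with $W_1=[0,1]\times Y$ and $W_2=\Omega_S\times Y$. Both blocks have diameter at most $1$, and the product metric $d$ between points of different blocks is $\max\{1,\rho\}=1$. Let $\tilde d$ equal $d$ on $W_1$, $d^P$ on $W_2$, and $1$ between the blocks. Since $d^P$ is an ultrametric of diameter $1$ on $W_2$, the gluing argument shows that $\tilde d$ is a metric. Quasisymmetry compares distances from a common point $q$. If $q\in W_1$, then $\tilde d(q,\cdot)=d(q,\cdot)$ on all of $X\times Y$. If $q\in W_2$, then $\tilde d(q,\cdot)=d(q,\cdot)^P$ on all of $X\times Y$, because $1=1^P$. So a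 ratio at most $t$ becomes a ratio at most $t$ or at most $t^P$, and the identity $(X\times Y,d)\to(X\times Y,\tilde d)$ is $\eta$-quasisymmetric with $\eta(t)=\max\{t,t^P\}$. Now $\dim_H(W_1,\tilde d)\le1+0$ by Lemma~\ref{lem:upper}, and $\dim_H(W_2,\tilde d)=P/P=1$ by Example~\ref{ex:power}. Hence
\[
\dim_C(X\times Y)\le1<P=\dim_H(W_2,d)\le\dim_H(X\times Y),
\]
and $X\times Y$ is not minimal. Given $\kappa>0$, the choice $P=1+\kappa$ gives a minimal $X$ with $\dim_P X\le\dim_H X+\kappa$ for which the conclusion of Theorem~\ref{thm:equiv} fails.
\end{proof}

\begin{thebibliography}{9}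

\bibitem{Hak} Hrant Hakobyan, \emph{Conformal dimension: Cantor sets and moduli}, arXiv:0808.2672 (2008).

\bibitem{How} Howroyd, \emph{On Hausdorff and packing dimension of product spaces}, 1996.

\bibitem{Mat} Mattila, \emph{Geometry of Sets and Measures in Euclidean Spaces}.

\end{thebibliography}
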